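\title{Cohomological dimension of ideals with $(S_2)$ quotient\\ in regular local rings}

\begin{abstract}
Let $S$ be a regular local ring of dimension $n$ containing a field, and let $I\neq 0$ be a proper ideal of height $c$ such that $S/I$ satisfies Serre's condition $(S_2)$. We prove that
$\operatorname{cd}(S,I)\le n-\lfloor \frac{n}{c+1}\rfloor-\lfloor\frac{n-1}{c+1}\rfloor$.
The proof compares two estimates for tensor powers in the derived category of $S$: each new tensor factor costs $c-1$ degrees in one estimate and gains $2$ degrees in the other. We also characterize the ideals for which the bound holds at every prime, give versions for the conditions $(S_r)$, and show that the bound is attained for $c\le n\le 2c+3$.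
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout the paper $(S,\mathfrak m)$ is a regular local ring of dimension $n$ containing a field, and $I\subset S$ is a nonzero proper ideal of height $c$, so that $1\le c\le n$. For an $S$-module $M$ let $\Gamma_I(M)$ be the submodule of elements killed by a power of $I$. The right derived functors of $\Gamma_I$ are the local cohomology functors $H^i_I$, and the \emph{cohomological dimension} of $I$ is
\[
\operatorname{cd}(S,I)=\sup\{\,i : H^i_I(M)\neq 0 \text{ for some $S$-module } M\,\}.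
\]
It depends only on the closed set $V(I)$, it satisfies $c\le \operatorname{cd}(S,I)\le n$, and it is a lower bound for the number of equations needed to cut out $V(I)$ as a set.

How large can $\operatorname{cd}(S,I)$ be in terms of $n$ and $c$? The height alone gives little. The ideal $(x_1)\cap(x_2,\dots,x_n)$ of $k[[x_1,\dots,x_n]]$ has height $1$, and localizing at $(x_2,\dots,x_n)$ shows that its cohomological dimension is at least $n-1$. So we impose a condition on $S/I$. A Noetherian ring $A$ satisfies \emph{Serre's condition} $(S_r)$ if $\operatorname{depth}A_{\mathfrak q}\ge\min(r,\dim A_{\mathfrak q})$ for every prime $\mathfrak q$. If $S/I$ satisfies $(S_2)$, then all minimal primes of $I$ have height $c$ (Proposition~\ref{prop:S2}), and two extreme cases are easy to describe.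
\begin{itemize}
\item If $c=1$, then $\sqrt I$ is principal because $S$ is a unique factorization domain, and $\operatorname{cd}(S,I)=1$ for every $n$.
\item If $n=c$, then $\operatorname{cd}(S,I)=n$. If $n=c+1$, the Hartshorne--Lichtenbaum theorem gives $\operatorname{cd}(S,I)\le n-1$. If $n\ge c+2$, the second vanishing theorem gives $\operatorname{cd}(S,I)\le n-2$.
\end{itemize}
The case $c=1$ shows that $n-2$ can be far from the truth when $n$ is large compared with $c$. Now $(S_2)$ passes to all localizations, so the two vanishing theorems hold at every prime containing $I$, and one may hope that all these local statements together give a bound that interpolates between the two extremes. The following question comes from the paper of Dao and Vu~\cite{DV}.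

\medskip\noindent\textbf{Question.} \emph{Assume that $S$ is excellent and that $S/I$ satisfies $(S_2)$. Is it true that
\[
\operatorname{cd}(S,I)\le n-\Big\lfloor\frac{n}{c+1}\Big\rfloor-\Big\lfloor\frac{n-1}{c+1}\Big\rfloor\ ?
\]}

The right side equals $1$ for $c=1$; it equals $n$ for $n=c$, $n-1$ for $n=c+1$, and $n-2$ for $c+2\le n\le 2c+1$. It first improves on $n-2$ at $n=2c+2$. For $c=2$ and $n=2,3,\dots,8$ its values are $2,2,2,3,3,3,4$. The answer is yes, and excellence is not needed.

\begin{theorem}\label{thm:A}
If $S/I$ satisfies $(S_2)$, then $\operatorname{cd}(S,I)\le n-\lfloor\frac{n}{c+1}\rfloor-\lfloor\frac{n-1}{c+1}\rfloor$.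
\end{theorem}

The proof uses $(S_2)$ only through the vanishing theorems at all primes. For an integer $r\ge 2$ consider the condition
\[
(V_r)\qquad \operatorname{cd}(S_{\mathfrak q},I_{\mathfrak q})\le\max(c,\ \operatorname{ht}\mathfrak q-r)\ \text{ for every prime } \mathfrak q\supseteq I,
\]
and put
\[
\beta_r(n,c)=n-\sum_{j=0}^{r-1}\Big\lfloor\frac{n-1+j}{c+r-1}\Big\rfloor .
\]
Thus $\beta_2(n,c)$ is the bound of Theorem~\ref{thm:A}.

\begin{theorem}\label{thm:B}
If $(V_r)$ holds with $r\ge2$, then $\operatorname{cd}(S,I)\le\max\big(k(c-1)+1,\ n-rk\big)$ for every integer $k\ge0$. Consequently $\operatorname{cd}(S,I)\le\beta_r(n,c)$.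
\end{theorem}

Theorem~\ref{thm:A} follows from the case $r=2$, because $(S_2)$ implies $(V_2)$. In fact $(S_2)$ can be weakened to a connectedness condition, which is also necessary for the bound to hold at every prime. For a prime $\mathfrak q\supseteq I$ of height $h$ with residue field $\kappa=\kappa(\mathfrak q)$, Cohen's structure theorem gives an isomorphism $\widehat{S_{\mathfrak q}}\cong\kappa[[y_1,\dots,y_h]]$. Fix one, and put $B_{\mathfrak q}=\bar\kappa[[y_1,\dots,y_h]]$, where $\bar\kappa$ is an algebraic closure of $\kappa$. The \emph{punctured spectrum} of a local ring is its spectrum with the closed point removed.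

\begin{theorem}\label{thm:C}
The following are equivalent:
\begin{enumerate}
\item[(1)] $\operatorname{cd}(S_{\mathfrak q},I_{\mathfrak q})\le\beta_2(\operatorname{ht}\mathfrak q,c)$ for all primes $\mathfrak q\supseteq I$;
\item[(2)] all minimal primes of $I$ have height $c$, and for every prime $\mathfrak q\supseteq I$ with $\dim S_{\mathfrak q}/I_{\mathfrak q}\ge2$ the punctured spectrum of $B_{\mathfrak q}/IB_{\mathfrak q}$ is connected;
\item[(3)] $(V_2)$ holds.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:D}
Let $r\ge2$.
\begin{enumerate}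
\item[(a)] If $S$ has characteristic $p>0$ and $S/I$ satisfies $(S_r)$, then $\operatorname{cd}(S,I)\le\beta_r(n,c)$.
\item[(b)] If $S$ is essentially of finite type over a field and $S/I$ satisfies $(S_3)$, then $\operatorname{cd}(S,I)\le\beta_3(n,c)$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:E}
For every $c\ge1$, every $n$ with $c\le n\le 2c+3$, and every field $k$, there is an ideal $I\subset S=k[[x_1,\dots,x_n]]$ of height $c$ such that $S/I$ satisfies $(S_2)$ and equality holds in Theorem~\ref{thm:A}.
\end{theorem}

We make no sharpness claim for $n>2c+3$.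

Section~\ref{sec:tools} recalls the tools, and Section~\ref{sec:S2} shows that $(S_2)$ implies $(V_2)$. The integer $k$ in Theorem~\ref{thm:B} is a number of tensor factors. Section~\ref{sec:powers} traps $H^j_I(S)$ between the cohomology of two $k$-th tensor powers and works out two examples with $k=2$; Section~\ref{sec:B} proves Theorems~\ref{thm:B} and~\ref{thm:A}. The remaining theorems are proved in Sections~\ref{sec:CD} and~\ref{sec:E}.

\section{Complexes and local cohomology}\label{sec:tools}

\subsection*{Complexes}
Let $A$ be a Noetherian ring. We work in the derived category of all $A$-modules, with cohomological grading; for a module $M$, the complex $M[-j]$ is $M$ placed in degree $j$. The symbol $\otimes$ denotes the \emph{derived} tensor product, and we say so explicitly when the ordinary tensor product of modules is meant. We write $X\in\mathsf D^{\le a}$ if $H^i(X)=0$ for $i>a$, and we call $X$ \emph{bounded} if only finitely many $H^i(X)$ are nonzero. For every $a$ there is a triangle $\tau_{\le a}X\to X\to\tau_{>a}X\to(\tau_{\le a}X)[1]$, where $\tau_{\le a}X$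 has the cohomology of $X$ in degrees $\le a$ and zero above, and $\tau_{>a}X$ the reverse.
\begin{enumerate}
\item[(C1)] (D\'evissage.) If $X'\to X\to X''\to X'[1]$ is a triangle with $X',X''\in\mathsf D^{\le a}$, then $X\in\mathsf D^{\le a}$. Hence, by induction on the number of nonzero cohomology modules: if $F$ is a functor preserving triangles, $X$ is bounded, and $F(H^j(X)[-j])\in\mathsf D^{\le a}$ for all $j$, then $F(X)\in\mathsf D^{\le a}$.
\item[(C2)] If $X\in\mathsf D^{\le a}$ and $Y\in\mathsf D^{\le b}$, then $X\otimes Y\in\mathsf D^{\le a+b}$, and $H^{a+b}(X\otimes Y)$ is the ordinary tensor product of $H^a(X)$ and $H^b(Y)$. If $A$ has finite global dimension, for instance if $A$ is regular local, the tensor product of bounded complexes is bounded.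
\item[(C3)] (Octahedral axiom.) For maps $f\colon X\to Y$ and $g\colon Y\to Z$ there is a triangle $\operatorname{cone}(f)\to\operatorname{cone}(gf)\to\operatorname{cone}(g)\to\operatorname{cone}(f)[1]$.
\end{enumerate}

\subsection*{Local cohomology}
Let $J=(f_1,\dots,f_m)\subseteq A$. The complex $\mathbf R\Gamma_J(A)$ is represented by the \v Cech complex $\bigotimes_{i}(A\to A_{f_i})$, a complex of flat modules in degrees $0,\dots,m$, and projection to degree $0$ is a map $\mathbf R\Gamma_J(A)\to A$. A module is \emph{$J$-torsion} if every element is killed by a power of $J$, equivalently if its support lies in $V(J)$. The modules $H^i_J(M)$ are $J$-torsion.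
\begin{enumerate}
\item[(L1)] $\mathbf R\Gamma_J(X)\cong\mathbf R\Gamma_J(A)\otimes X$ and $\mathbf R\Gamma_J\mathbf R\Gamma_{J'}\cong\mathbf R\Gamma_{J+J'}$. Local cohomology commutes with flat base change, in particular with localization.
\item[(L2)] If $X$ is bounded with $J$-torsion cohomology, the natural map $\mathbf R\Gamma_J(X)\to X$ is an isomorphism. In particular $\mathbf R\Gamma_J(A)$ is \emph{idempotent}: $\mathbf R\Gamma_J(A)\otimes\mathbf R\Gamma_J(A)\cong\mathbf R\Gamma_J(A)$.
\item[(L3)] $\operatorname{cd}(A,J)=\max\{i:H^i_J(A)\neq0\}$ for a proper ideal $J$, by (L1) and (C2). If $A$ is regular, the least $i$ with $H^i_J(A)\ne0$ is the height of $J$.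
\item[(L4)] (Grothendieck.) If $A$ is local and $M$ is any $A$-module, then $H^a_J(M)=0$ for $a>\dim\operatorname{Supp}M:=\sup\{\dim A/\mathfrak q:\mathfrak q\in\operatorname{Supp}M\}$. The general case follows from the finitely generated case by writing $M$ as the direct limit of its finitely generated submodules.
\item[(L5)] (Mayer--Vietoris.) For ideals $\mathfrak a,\mathfrak b$ there is a long exact sequence
\[
\cdots\to H^i_{\mathfrak a+\mathfrak b}(A)\to H^i_{\mathfrak a}(A)\oplus H^i_{\mathfrak b}(A)\to H^i_{\mathfrak a\cap\mathfrak b}(A)\to H^{i+1}_{\mathfrak a+\mathfrak b}(A)\to\cdots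
\]
\item[(L6)] If $(A,\mathfrak n)$ is regular local of dimension $h$, and $E$ is the injective hull of its residue field, then $\mathbf R\Gamma_{\mathfrak n}(A)\cong E[-h]$. Every $\mathfrak n$-torsion injective module is a direct sum of copies of $E$.
\end{enumerate}
By (L1) and (L3), condition $(V_r)$ says: if $j>c$ and $H^j_I(S)_{\mathfrak q}\neq0$, then $j\le\operatorname{ht}\mathfrak q-r$.

The next lemma is the source of all gains in the proof of Theorem~\ref{thm:B}.

\begin{lemma}\label{lem:EE}
Let $(A,\mathfrak n)$ and $E$ be as in \textup{(L6)}. Then $E\otimes E\cong E[h]$. Consequently, if $W$ is a bounded complex such that every $H^i(W)$ is a direct sum of copies of $E$ and $W\in\mathsf D^{\le h-r}$, then $W^{\otimes k}\in\mathsf D^{\le h-rk}$ for all $k\ge1$.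
\end{lemma}

\begin{proof}
By (L2) and (L6), $E[-h]\otimes E[-h]\cong E[-h]$, which is the first assertion. For the second, apply (C1) to each of the $k$ factors in turn. This reduces us to products $M_1[-i_1]\otimes\cdots\otimes M_k[-i_k]$ with each $M_t$ a direct sum of copies of $E$ and each $i_t\le h-r$. The tensor product commutes with direct sums and $E^{\otimes k}\cong E[(k-1)h]$, so such a product is concentrated in degree
$i_1+\dots+i_k-(k-1)h\le k(h-r)-(k-1)h=h-rk$.
\end{proof}

For $h=1$ one sees the shift directly. If $A$ is a discrete valuation ring with fraction field $K$, then $E=K/A$ has the flat resolution $A\to K$, and tensoring it with $E$ gives $E\to0$ in degrees $-1,0$. The shift is special to $E$: the residue field $\kappa$ is also $\mathfrak n$-torsion, but $\kappa[-i]\otimes\kappa[-i]$ has nonzero cohomology in degree $2i$.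

\subsection*{Four theorems}
\begin{enumerate}
\item[(F1)] (Hartshorne--Lichtenbaum.) If $A$ is regular local of dimension $h$ and $\dim A/\mathfrak a\ge1$, then $H^h_{\mathfrak a}(A)=0$. (The completion $\widehat A$ is a domain.)
\item[(F2)] (Second vanishing theorem; Hartshorne, Peskine--Szpiro, Ogus, and Huneke--Lyubeznik \cite[Theorem~2.9]{HL}.) Let $B$ be a complete regular local ring of dimension $h$ containing an algebraically closed coefficient field. If $\dim B/\mathfrak a\ge2$ and the punctured spectrum of $B/\mathfrak a$ is connected, then $H^j_{\mathfrak a}(B)=0$ for $j\ge h-1$.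
\item[(F3)] (Hartshorne.) A Noetherian local ring of depth at least $2$ has connected punctured spectrum.
\item[(F4)] (Huneke--Sharp \cite{HS} in characteristic $p$, Lyubeznik \cite{Lyu93} in characteristic $0$.) If $(A,\mathfrak n)$ is regular local containing a field and $\mathfrak a\subset A$ is an ideal, then all modules $H^i_{\mathfrak n}(H^j_{\mathfrak a}(A))$ are injective; by (L6) they are direct sums of copies of $E$.
\end{enumerate}
We also use the following textbook facts. If $A\to B$ is a flat local homomorphism of Noetherian local rings with closed fiber $F=B/\mathfrak m_AB$, then it is faithfully flat, $\dim B=\dim A+\dim F$, and $\operatorname{depth}B=\operatorname{depth}A+\operatorname{depth}F$. A local homomorphism of regular local rings of the same dimension with zero-dimensional closed fiber is flat. In a regular local ring $A$, $\dim A/\mathfrak q=\dim A-\operatorname{ht}\mathfrak q$ for every prime $\mathfrak q$.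

\section{From $(S_2)$ to the vanishing condition $(V_2)$}\label{sec:S2}

Let $\mathfrak q\supseteq I$. The theorem (F2) applies to $B_{\mathfrak q}$ rather than $S_{\mathfrak q}$, but nothing is lost in the passage. The maps $S_{\mathfrak q}\to\widehat{S_{\mathfrak q}}\to B_{\mathfrak q}$ are flat and local, and $\mathfrak qB_{\mathfrak q}$ is the maximal ideal of $B_{\mathfrak q}$. Therefore
\begin{equation}\label{eq:ascent}
\begin{gathered}
\dim B_{\mathfrak q}/IB_{\mathfrak q}=\dim S_{\mathfrak q}/I_{\mathfrak q},\qquad \operatorname{depth}B_{\mathfrak q}/IB_{\mathfrak q}=\operatorname{depth}S_{\mathfrak q}/I_{\mathfrak q},\\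
\operatorname{cd}(B_{\mathfrak q},IB_{\mathfrak q})=\operatorname{cd}(S_{\mathfrak q},I_{\mathfrak q}),
\end{gathered}
\end{equation}
the last equality by (L1), (L3) and faithful flatness.

\begin{proposition}\label{prop:S2}
\begin{enumerate}
\item[(a)] If $S/I$ satisfies $(S_2)$, then condition \textup{(2)} of Theorem~\ref{thm:C} holds.
\item[(b)] Condition \textup{(2)} of Theorem~\ref{thm:C} implies $(V_2)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Suppose that $I$ has a minimal prime of height greater than $c$. Let $J$ be the intersection of the minimal primes of $I$ of height $c$, let $K$ be the intersection of the others, and let $\mathfrak q$ be a minimal prime of $J+K$. Then $\mathfrak q$ contains a minimal prime $P$ of $I$ of height $c$ and a minimal prime $P'$ of height greater than $c$. Neither of $P,P'$ contains the other, so $\mathfrak q$ is different from both. In $\operatorname{Spec}(S/I)_{\mathfrak q}$ the closed sets $V(J)\ni P$ and $V(K)\ni P'$ cover everything and meet only in $\mathfrak q$. Hence the punctured spectrum of $(S/I)_{\mathfrak q}$ is disconnected,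 and $\operatorname{depth}(S/I)_{\mathfrak q}\le1$ by (F3). By $(S_2)$, $\dim(S/I)_{\mathfrak q}\le1$. Then $\dim S_{\mathfrak q}/PS_{\mathfrak q}=\dim S_{\mathfrak q}/P'S_{\mathfrak q}=1$, so $P$ and $P'$ both have height $\operatorname{ht}\mathfrak q-1$, a contradiction.

Now let $\mathfrak q\supseteq I$ with $\dim S_{\mathfrak q}/I_{\mathfrak q}\ge2$. By $(S_2)$ and \eqref{eq:ascent}, $\operatorname{depth}B_{\mathfrak q}/IB_{\mathfrak q}\ge2$, and (F3) gives the connectedness.

(b) Let $\mathfrak q\supseteq I$ have height $h$. Since all minimal primes of $I$ have height $c$, we have $\dim S_{\mathfrak q}/I_{\mathfrak q}=h-c$. If $h=c$, then $\operatorname{cd}(S_{\mathfrak q},I_{\mathfrak q})\le h=c$ by (L4). If $h=c+1$, then $\operatorname{cd}(S_{\mathfrak q},I_{\mathfrak q})\le h-1=c$ by (F1). If $h\ge c+2$, then $\dim B_{\mathfrak q}/IB_{\mathfrak q}\ge2$, so (F2) and \eqref{eq:ascent} give $\operatorname{cd}(S_{\mathfrak q},I_{\mathfrak q})\le h-2$.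
\end{proof}

\begin{example}[Two linear spaces meeting in a point]\label{ex:planes}
The hypothesis $(S_2)$ cannot simply be dropped from Theorem~\ref{thm:A}, even if all minimal primes have height $c$. Let $c\ge2$, $n=2c$, $S=k[[x_1,\dots,x_{2c}]]$, and $I=\mathfrak a\cap\mathfrak b$ with $\mathfrak a=(x_1,\dots,x_c)$ and $\mathfrak b=(x_{c+1},\dots,x_{2c})$. The modules $H^j_{\mathfrak a}(S)$ and $H^j_{\mathfrak b}(S)$ vanish for $j\neq c$, and $H^j_{\mathfrak m}(S)$ is $E$ for $j=2c$ and zero otherwise. By (L5),
\[
H^c_I(S)\cong H^c_{\mathfrak a}(S)\oplus H^c_{\mathfrak b}(S),\qquad H^{2c-1}_I(S)\cong H^{2c}_{\mathfrak m}(S)=E,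
\]
and all other $H^j_I(S)$ vanish. So $\operatorname{cd}(S,I)=n-1$, while $\beta_2(2c,c)=n-2$.
\end{example}

\section{Tensor powers}\label{sec:powers}

Put $G=\mathbf R\Gamma_I(S)$ and complete the natural map $G\to S$ to a triangle
\begin{equation}\label{eq:GSQ}
G\to S\to Q\to G[1].
\end{equation}
Since $S$ is concentrated in degree $0$, we have $H^{j-1}(Q)\cong H^j_I(S)$ for $j\ge2$. So we must bound the top degree of $Q$. The useful property of $Q$ is that it is idempotent, so that $Q\cong Q^{\otimes k}$ for all $k\ge 1$. Taken alone this gives nothing, since (C2) multiplies the top degree of $Q$ by $k$. We therefore separate the module $H^c_I(S)$, which is large but sits in a low degree, from the modules $H^j_I(S)$ with $j>c$, which sit in high degrees but have small support by $(V_r)$. By (L3) the cohomology of $G$ begins in degree $c$. Put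
\[
N=\tau_{\le c}G=H^c_I(S)[-c],\qquad T=\tau_{>c}G,\qquad C=\operatorname{cone}(N\to G\to S).
\]
The complex $C$ is what $Q$ would be if $H^c_I(S)$ were the only local cohomology module, and $T$ is the error. The point of the next proposition is that the error made in replacing $Q$ by $C^{\otimes k}$ is exactly $T^{\otimes k}$, with no mixed terms. No hypothesis on $S/I$ is needed.

\begin{proposition}\label{prop:triangle}
For every $k\ge1$ there is a triangle $T^{\otimes k}\to C^{\otimes k}\to Q\to T^{\otimes k}[1]$, and $C^{\otimes k}\in\mathsf D^{\le k(c-1)}$. Hence for $j\ge2$ there is an exact sequence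
\begin{equation}\label{eq:trap}
H^{j-1}(C^{\otimes k})\to H^j_I(S)\to H^j(T^{\otimes k}),
\end{equation}
whose left term vanishes for $j>k(c-1)+1$.
\end{proposition}

\begin{proof}
Tensor \eqref{eq:GSQ} with $G$. The map $G\otimes G\to G$ is an isomorphism by (L2), so $G\otimes Q=0$. Tensoring \eqref{eq:GSQ} with $Q$ then gives $Q\cong Q\otimes Q$. The cohomology of $T$ is $I$-torsion, so $G\otimes T\cong T$ by (L2), and $Q\otimes T\cong Q\otimes G\otimes T=0$.

The cones of $N\to G$, $N\to S$ and $G\to S$ are $T$, $C$ and $Q$, so (C3) gives a triangle $T\to C\to Q\to T[1]$. Tensoring it with $G$ gives $G\otimes C\cong G\otimes T\cong T$, and tensoring it with $Q$ gives $Q\otimes C\cong Q\otimes Q\cong Q$. Therefore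
\[
G\otimes C^{\otimes k}\cong G^{\otimes k}\otimes C^{\otimes k}\cong(G\otimes C)^{\otimes k}\cong T^{\otimes k},\qquad Q\otimes C^{\otimes k}\cong Q\otimes C^{\otimes(k-1)}\cong\cdots\cong Q .
\]
Tensoring \eqref{eq:GSQ} with $C^{\otimes k}$ gives the required triangle.

In the triangle $S\to C\to N[1]\to S[1]$, the complex $S$ lies in degree $0\le c-1$ and $N[1]$ lies in degree $c-1$. So $C\in\mathsf D^{\le c-1}$ by (C1), and $C^{\otimes k}\in\mathsf D^{\le k(c-1)}$ by (C2).
\end{proof}

This is where $I\neq0$, that is $c\ge1$, is used. For $I=0$ we have $\operatorname{cd}(S,I)=0$, while the formula of Theorem~\ref{thm:A} with $c=0$ gives $1-n$, which is negative for $n\ge2$.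

Each tensor factor raises the bound on the left term of \eqref{eq:trap} by $c-1$. The method works because each factor \emph{lowers} the bound on the right term by $r$. Two examples with $k=2$ show the two sides. In both, $E$ is the injective hull of $S/\mathfrak m$.

\begin{example}[The gain]\label{ex:gain}
The smallest case in which Theorem~\ref{thm:A} says more than the vanishing theorems and the case $c=1$ is $c=2$, $n=6$. There $(V_2)$ gives $\operatorname{cd}(S,I)\le4$, and we claim $H^4_I(S)=0$. Assume for simplicity that $H^3_I(S)$ and $H^4_I(S)$ are supported at $\mathfrak m$. This holds if $S/I$ is regular away from the closed point, since then $I_{\mathfrak q}$ is generated by two elements for every prime $\mathfrak q\neq\mathfrak m$ containing $I$. For $j=3,4$ we have $H^j_I(S)=H^0_{\mathfrak m}(H^j_I(S))$, which is a direct sum of copies of $E$ by (F4). Since $E\otimes E\cong E[6]$, the complex $T\otimes T$ is built from copies of $E$ in degrees $3+3-6=0$, $3+4-6=1$ and $4+4-6=2$. On the other side $C\otimes C\in\mathsf D^{\le2}$. In the sequence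
\[
H^3(C\otimes C)\to H^4_I(S)\to H^4(T\otimes T)
\]
both ends vanish, and $H^4_I(S)=0$.
\end{example}

\begin{example}[The cost]\label{ex:cost}
In Example~\ref{ex:planes}, $T=E[-(2c-1)]$ and $T\otimes T\cong E[-(2c-2)]$. So \eqref{eq:trap} with $j=2c-1$ shows that $H^{2c-2}(C\otimes C)$ maps onto $H^{2c-1}_I(S)=E$. As $c\ge2$, we have $H^{c-1}(C)\cong H^c_I(S)$, so by (C2) the module $H^{2c-2}(C\otimes C)$ is the ordinary tensor square of $H^c_{\mathfrak a}(S)\oplus H^c_{\mathfrak b}(S)$. By (L1) and (C2), the ordinary tensor product of $H^c_{\mathfrak a}(S)$ with itself is $H^{2c}_{\mathfrak a}(S)=0$, the same holds for $\mathfrak b$, and each of the two mixed products is $H^{2c}_{\mathfrak a+\mathfrak b}(S)=E$. Thus $C\otimes C$ does have cohomology in degree $2(c-1)$, and it accounts for the top local cohomology of $I$.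
\end{example}

\section{Proof of Theorems~\ref{thm:B} and~\ref{thm:A}}\label{sec:B}

In general the cohomology of $T$ has support of positive dimension and Lemma~\ref{lem:EE} does not apply to $T$. We apply it instead one prime at a time. For a prime $\mathfrak p$ of $S$ write $\mathbf R\Gamma_{\mathfrak p}$ and $H^i_{\mathfrak p}$ for local cohomology over $S_{\mathfrak p}$ with support in $\mathfrak pS_{\mathfrak p}$, and let $E_{\mathfrak p}$ be the injective hull of the residue field of $S_{\mathfrak p}$. Since $T_{\mathfrak q}=0$ for $\mathfrak q\not\supseteq I$, condition $(V_r)$ says exactly that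
\begin{equation}\label{eq:VT}
T_{\mathfrak q}\in\mathsf D^{\le\operatorname{ht}\mathfrak q-r}\quad\text{for every prime }\mathfrak q .
\end{equation}
We want the same statement for $T^{\otimes k}$, with $rk$ in place of $r$. The following lemma converts such a condition into a condition on the torsion complexes $\mathbf R\Gamma_{\mathfrak p}(X_{\mathfrak p})$, and back.

\begin{lemma}\label{lem:locglob}
Let $X$ be a bounded complex of $S$-modules and $u\in\mathbb Z$. The following are equivalent:
\begin{enumerate}
\item[(a)] $X_{\mathfrak p}\in\mathsf D^{\le\operatorname{ht}\mathfrak p-u}$ for every prime $\mathfrak p$;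
\item[(b)] $\mathbf R\Gamma_{\mathfrak p}(X_{\mathfrak p})\in\mathsf D^{\le\operatorname{ht}\mathfrak p-u}$ for every prime $\mathfrak p$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\mathfrak p$ be a prime of height $h$. We first prove:
\begin{enumerate}
\item[$(*)$] if $Y$ is a bounded complex of $S_{\mathfrak p}$-modules with $Y_{\mathfrak q}\in\mathsf D^{\le\operatorname{ht}\mathfrak q-u}$ for all $\mathfrak q\subseteq\mathfrak p$, then $\mathbf R\Gamma_{\mathfrak p}(Y)\in\mathsf D^{\le h-u}$.
\end{enumerate}
Every $\mathfrak q$ in the support of $H^b(Y)$ has $\operatorname{ht}\mathfrak q\ge b+u$, so $\dim S_{\mathfrak p}/\mathfrak qS_{\mathfrak p}\le h-u-b$. By (L4), $H^a_{\mathfrak p}(H^b(Y))=0$ for $a+b>h-u$, that is, $\mathbf R\Gamma_{\mathfrak p}(H^b(Y)[-b])\in\mathsf D^{\le h-u}$. Now (C1) gives $(*)$, and $(*)$ with $Y=X_{\mathfrak p}$ shows that (a) implies (b).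

Assume (b). We prove (a) by induction on $h=\operatorname{ht}\mathfrak p$, so we may assume $X_{\mathfrak q}\in\mathsf D^{\le\operatorname{ht}\mathfrak q-u}$ for all $\mathfrak q\subsetneq\mathfrak p$. Put $Y=\tau_{\le h-u}X_{\mathfrak p}$ and $Z=\tau_{>h-u}X_{\mathfrak p}$; we must show $Z=0$. The complex $Y$ satisfies the hypothesis of $(*)$, at $\mathfrak q\subsetneq\mathfrak p$ by induction and at $\mathfrak p$ by construction. For $\mathfrak q\subsetneq\mathfrak p$ we have $\operatorname{ht}\mathfrak q-u<h-u$, so $Z_{\mathfrak q}=0$. Thus the cohomology of $Z$ is $\mathfrak pS_{\mathfrak p}$-torsion and $\mathbf R\Gamma_{\mathfrak p}(Z)\cong Z$ by (L2). In the triangle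
\[
\mathbf R\Gamma_{\mathfrak p}(X_{\mathfrak p})\to Z\to\mathbf R\Gamma_{\mathfrak p}(Y)[1]\to\mathbf R\Gamma_{\mathfrak p}(X_{\mathfrak p})[1]
\]
the first term lies in $\mathsf D^{\le h-u}$ by (b) and the third by $(*)$. So $Z\in\mathsf D^{\le h-u}$, and $Z$ has cohomology only in degrees greater than $h-u$. Hence $Z=0$.
\end{proof}

To apply Lemma~\ref{lem:EE} to $W=\mathbf R\Gamma_{\mathfrak p}(T_{\mathfrak p})$ we need its cohomology modules to be injective. By (F4), $W$ is assembled from the injective modules $H^a_{\mathfrak p}(H^j_I(S_{\mathfrak p}))$, $j>c$. But the cohomology of $W$ involves kernels and cokernels of maps between them, and these need not be injective for formal reasons. The way around is to compute $W$ from the other side: $N$ has a single cohomology module, and $\mathbf R\Gamma_{\mathfrak p}(G_{\mathfrak p})$ is concentrated in a degree that $W$ does not reach.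

\begin{lemma}\label{lem:W}
Assume $(V_r)$ with $r\ge2$. For every prime $\mathfrak p$ of height $h$, the complex $W=\mathbf R\Gamma_{\mathfrak p}(T_{\mathfrak p})$ is bounded, lies in $\mathsf D^{\le h-r}$, and every $H^i(W)$ is a direct sum of copies of $E_{\mathfrak p}$.
\end{lemma}

\begin{proof}
The complex $W$ is the tensor product of $T_{\mathfrak p}$ with a finite complex of flat modules, so it is bounded. It lies in $\mathsf D^{\le h-r}$ by \eqref{eq:VT} and Lemma~\ref{lem:locglob}. If $\mathfrak p\not\supseteq I$, then $W=0$. Let $\mathfrak p\supseteq I$. By (L1) and (L6), $\mathbf R\Gamma_{\mathfrak p}(G_{\mathfrak p})\cong\mathbf R\Gamma_{\mathfrak p}(S_{\mathfrak p})\cong E_{\mathfrak p}[-h]$. Let $i\le h-r$. Since $r\ge2$, both $i$ and $i+1$ are less than $h$, so $E_{\mathfrak p}[-h]$ has no cohomology in these degrees. The triangle $N\to G\to T\to N[1]$ gives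
\[
H^i(W)\cong H^{i+1}\big(\mathbf R\Gamma_{\mathfrak p}(N_{\mathfrak p})\big)=H^{i+1-c}_{\mathfrak p}\big(H^c_I(S_{\mathfrak p})\big),
\]
and (F4) applies to the ring $S_{\mathfrak p}$.
\end{proof}

This lemma is the only place in the proof of Theorem~\ref{thm:B} where we use $r\ge2$, and the only place where we use that $S$ contains a field.

\begin{proposition}\label{prop:Tk}
Assume $(V_r)$ with $r\ge2$. Then $T^{\otimes k}\in\mathsf D^{\le n-rk}$ for all $k\ge1$.
\end{proposition}

\begin{proof}
Let $\mathfrak p$ be a prime of height $h$, let $W$ be as in Lemma~\ref{lem:W}, and put $G'=\mathbf R\Gamma_{\mathfrak p}(S_{\mathfrak p})$. By (L1) and idempotence,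
\[
\mathbf R\Gamma_{\mathfrak p}\big((T^{\otimes k})_{\mathfrak p}\big)\cong G'\otimes T_{\mathfrak p}^{\otimes k}\cong(G'\otimes T_{\mathfrak p})^{\otimes k}\cong W^{\otimes k},
\]
and $W^{\otimes k}\in\mathsf D^{\le h-rk}$ by Lemmas~\ref{lem:W} and~\ref{lem:EE}. The complex $T^{\otimes k}$ is bounded by (C2). Lemma~\ref{lem:locglob} with $u=rk$, read at $\mathfrak p=\mathfrak m$, gives the claim.
\end{proof}

It remains to choose $k$. The quantities $k(c-1)+1$ and $n-rk$ are equal when $k=\frac{n-1}{c+r-1}$, so the two integers next to this number are the candidates.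

\begin{lemma}\label{lem:arith}
Write $n-1=k_0(c+r-1)+s$ with $0\le s\le c+r-2$. Then
\[
\beta_r(n,c)=k_0(c-1)+1+\min(s,c-1),
\]
and this number equals $\max(k(c-1)+1,\,n-rk)$ for $k=k_0$ if $s\le c-1$, and for $k=k_0+1$ if $s\ge c-1$.
\end{lemma}

\begin{proof}
Note that $n-rk_0=k_0(c-1)+1+s$. For $0\le j\le r-1$ we have $s+j<2(c+r-1)$, so $\lfloor\frac{n-1+j}{c+r-1}\rfloor$ equals $k_0+1$ if $j\ge c+r-1-s$, and $k_0$ otherwise. As $c+r-1-s\ge1$, the first case occurs for $\max(0,s-c+1)$ values of $j$. Hence
\[
\beta_r(n,c)=n-rk_0-\max(0,s-c+1)=k_0(c-1)+1+\min(s,c-1).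
\]
For $k=k_0$ the maximum is $n-rk_0=k_0(c-1)+1+s$, which is $\beta_r(n,c)$ if $s\le c-1$. For $k=k_0+1$ we have $n-rk=k_0(c-1)+1+(s-r)$ with $s-r\le c-2$, so the maximum is $k_0(c-1)+1+(c-1)$, which is $\beta_r(n,c)$ if $s\ge c-1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
For $k=0$ the bound is $n$. Let $k\ge1$ and $j>\max(k(c-1)+1,\,n-rk)$; in particular $j\ge2$. In \eqref{eq:trap} the left term vanishes by Proposition~\ref{prop:triangle} and the right term by Proposition~\ref{prop:Tk}. So $H^j_I(S)=0$, and (L3) gives the first assertion. The second follows from Lemma~\ref{lem:arith}.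
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:S2}, $(V_2)$ holds. Apply Theorem~\ref{thm:B} with $r=2$.
\end{proof}

\section{The converse, and the conditions $(S_r)$}\label{sec:CD}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The implication (2)$\Rightarrow$(3) is Proposition~\ref{prop:S2}(b). In the other two we use that $\operatorname{cd}(S_P,I_P)=\operatorname{ht}P$ for a minimal prime $P$ of $I$, which holds by (L6) because $\sqrt{I_P}=PS_P$.

(3)$\Rightarrow$(1). If $P$ is a minimal prime of $I$, then $\operatorname{ht}P\le\max(c,\operatorname{ht}P-2)$ by $(V_2)$, so $\operatorname{ht}P=c$. Hence for every prime $\mathfrak q\supseteq I$ the ideal $I_{\mathfrak q}$ has height $c$, and the pair $(S_{\mathfrak q},I_{\mathfrak q})$ inherits $(V_2)$ with the same $c$. Apply Theorem~\ref{thm:B} to this pair.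

(1)$\Rightarrow$(2). If $P$ is a minimal prime of $I$ of height $h\ge c+1$, then $\lfloor\frac{h}{c+1}\rfloor\ge1$, so $\beta_2(h,c)\le h-1<\operatorname{cd}(S_P,I_P)$, contradicting (1). So all minimal primes of $I$ have height $c$. Let $\mathfrak q\supseteq I$ with $\dim S_{\mathfrak q}/I_{\mathfrak q}\ge2$, that is, $h=\operatorname{ht}\mathfrak q\ge c+2$. Both floors in $\beta_2(h,c)$ are at least $1$, so $\beta_2(h,c)\le h-2$. Let $B=B_{\mathfrak q}$ with maximal ideal $\mathfrak n$, and suppose that the punctured spectrum of $B/IB$ is the union of two disjoint nonempty closed subsets. They have the form $V(\mathfrak a)\setminus\{\mathfrak n\}$ and $V(\mathfrak b)\setminus\{\mathfrak n\}$ for proper ideals $\mathfrak a,\mathfrak b\supseteq IB$. Then $V(\mathfrak a\cap\mathfrak b)=V(IB)$, $V(\mathfrak a+\mathfrak b)=\{\mathfrak n\}$, and $\dim B/\mathfrak a,\ \dim B/\mathfrak b\ge1$. By (L5) and (F1) the sequence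
\[
H^{h-1}_{IB}(B)\to H^h_{\mathfrak n}(B)\to H^h_{\mathfrak a}(B)\oplus H^h_{\mathfrak b}(B)=0
\]
is exact. Since $H^h_{\mathfrak n}(B)\neq0$, we get $\operatorname{cd}(S_{\mathfrak q},I_{\mathfrak q})\ge h-1$ from \eqref{eq:ascent}, contradicting (1).
\end{proof}

Any theorem that bounds cohomological dimension by depth can be fed into Theorem~\ref{thm:B}. This is how Theorem~\ref{thm:D} arises.

\begin{proof}[Proof of Theorem~\ref{thm:D}]
In both parts $S/I$ satisfies $(S_2)$, so all minimal primes of $I$ have height $c$ and $(V_2)$ holds, by Proposition~\ref{prop:S2}. Let $\mathfrak q\supseteq I$ have height $h$; then $\dim S_{\mathfrak q}/I_{\mathfrak q}=h-c$. By Theorem~\ref{thm:B} it suffices to verify $(V_r)$, respectively $(V_3)$, at $\mathfrak q$.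

(a) In characteristic $p$, Peskine and Szpiro \cite[Ch.~III]{PS} give $\operatorname{cd}(S_{\mathfrak q},I_{\mathfrak q})\le h-\operatorname{depth}S_{\mathfrak q}/I_{\mathfrak q}$. By $(S_r)$ the depth is at least $\min(r,h-c)$, so $\operatorname{cd}(S_{\mathfrak q},I_{\mathfrak q})\le\max(h-r,c)$.

(b) The ring $S_{\mathfrak q}$ is again essentially of finite type over a field. If $h-c\ge3$, then $\operatorname{depth}S_{\mathfrak q}/I_{\mathfrak q}\ge3$, and $\operatorname{cd}(S_{\mathfrak q},I_{\mathfrak q})\le h-3$ by the theorem of Dao and Takagi \cite{DT}. If $h-c\le2$, then $\operatorname{cd}(S_{\mathfrak q},I_{\mathfrak q})\le\max(c,h-2)=c$ by $(V_2)$.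
\end{proof}

\section{Ideals attaining the bound}\label{sec:E}

For $c+2\le n\le 2c+1$ we need an ideal of height $c$ with $(S_2)$ quotient and cohomological dimension $n-2$. We look among squarefree monomial ideals, for which $\operatorname{cd}(S,I)=\operatorname{pd}_S S/I$ by a theorem of Lyubeznik \cite{Lyu84}, hence $\operatorname{cd}(S,I)=n-\operatorname{depth}S/I$ by the Auslander--Buchsbaum formula. So we need an $(S_2)$ quotient of dimension $n-c$ and depth exactly $2$.

We recall the dictionary. Let $\Gamma$ be a simplicial complex with vertices among the indices of the variables of $S=k[[x_1,\dots,x_n]]$. Its Stanley--Reisner ideal $I_\Gamma$ is generated by the monomials $\prod_{v\in F}x_v$ for the non-faces $F$, and $I_\Gamma=\bigcap_F P_F$, where $F$ runs over the facets (maximal faces) and $P_F=(x_v:v\notin F)$. The \emph{star} $\operatorname{st}(v)$ of a vertex $v$ is the subcomplex generated by the facets containing $v$, and the \emph{link} of a face $F$ is $\operatorname{lk}F=\{F'\in\Gamma:F'\cap F=\varnothing,\ F'\cup F\in\Gamma\}$.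
\begin{itemize}
\item Hochster's formula gives $\operatorname{depth}S/I_\Gamma=\min\{\,i+1+|F| : F\in\Gamma,\ \widetilde H_i(\operatorname{lk}F;k)\neq0\,\}$, where $F=\varnothing$ is allowed and has link $\Gamma$.
\item Suppose all facets have $d+1$ vertices and can be ordered so that each facet after the first meets the union of the earlier ones in a union of faces with $d$ vertices. Then $\Gamma$ is called \emph{shellable}, and $S/I_\Gamma$ is Cohen--Macaulay of dimension $d+1$.
\end{itemize}
By Hochster's formula we want a connected complex with $H_1\neq0$ and Cohen--Macaulay stars: a thickened circle. For integers $d\ge1$ and $n\ge2d+1$ let $\Gamma_d$ be the complex on $\mathbb Z/n$ with facets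
\[
F_i=\{i,i+1,\dots,i+d\},\qquad i\in\mathbb Z/n .
\]
The inequality $n\ge2d+1$ says that $-d,\dots,d$ have distinct residues modulo $n$. The complex $\Gamma_1$ is an $n$-cycle. For $d=2$, $n=5$ we get the M\"obius band of Figure~\ref{fig:mobius}, with ideal generated by the five monomials $x_ix_{i+1}x_{i+3}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (1,1)--(2,0)--(3,1)--(4,0)--(5,1);
\draw[very thick] (0,0)--(1,1) (5,1)--(6,0);
\draw[dashed] (0,0)--(6,0) (1,1)--(5,1);
\foreach \x/\l in {0/0,2/2,4/4,6/1} {\fill (\x,0) circle (2pt) node[below] {$\l$};}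
\foreach \x/\l in {1/1,3/3,5/0} {\fill (\x,1) circle (2pt) node[above] {$\l$};}
\end{tikzpicture}
\caption{The complex on $\mathbb Z/5$ with the five triangles $\{i,i+1,i+2\}$ as facets. The two thick edges are the same edge $\{0,1\}$, so the strip closes up to a M\"obius band. Each dashed edge $\{i,i+2\}$ lies in one triangle only; pushing in from these edges retracts the band onto the $5$-cycle.}
\label{fig:mobius}
\end{figure}

\begin{proposition}\label{prop:band}
Let $d\ge1$, $n\ge2d+1$, $S=k[[x_i:i\in\mathbb Z/n]]$ and $I=I_{\Gamma_d}$. Then $I$ has height $n-d-1$, the ring $S/I$ satisfies $(S_2)$, and $\operatorname{cd}(S,I)=n-2$.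
\end{proposition}

\begin{proof}
Each $P_{F_i}$ has height $n-d-1$.

\emph{Stars.} The star of $0$ is the complex on $\{-d,\dots,d\}$ with facets the intervals $[j,j+d]$, $-d\le j\le0$. For $j'<j$ we have $[j,j+d]\cap[j',j'+d]=[j,j'+d]\subseteq[j,j+d-1]$, with equality for $j'=j-1$. So the star is shellable and $S/I_{\operatorname{st}(0)}$ is Cohen--Macaulay of dimension $d+1$. By symmetry this holds for every vertex. Let $\mathfrak q\neq\mathfrak m$ be a prime containing $I$, and choose $v$ with $x_v\notin\mathfrak q$. Localizing at $\mathfrak q$ turns $P_F$ into the unit ideal when $v\notin F$, so $I_{\mathfrak q}=(I_{\operatorname{st}(v)})_{\mathfrak q}$, and $S_{\mathfrak q}/I_{\mathfrak q}$ is Cohen--Macaulay.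

\emph{Homotopy type.} We show that $\Gamma_d$ deformation retracts onto $\Gamma_{d-1}$ for $d\ge2$. The edge $e_i=\{i,i+d\}$ lies only in the facet $F_i$: if $i\equiv j+a$ and $i+d\equiv j+b$ with $0\le a,b\le d$, then $b-a\equiv d$ with $|b-a|\le d$, so $b-a=d$, $a=0$ and $j=i$. The faces of $F_i$ not containing $e_i$ form the subcomplex $L_i$ generated by $F_i\setminus\{i\}$ and $F_i\setminus\{i+d\}$. It is a cone with apex $i+1$, because $d\ge2$. So $L_i$ is a contractible subcomplex of the simplex $F_i$, hence a deformation retract of it. Each $F_i$ meets the other facets inside $L_i$, so these retractions combine to a deformation retraction of $\Gamma_d$ onto $\bigcup_iL_i=\Gamma_{d-1}$. Since $n\ge2(d-1)+1$, we can repeat this, and $\Gamma_d$ is homotopy equivalent to the circle $\Gamma_1$.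

\emph{Depth.} In Hochster's formula the face $F=\varnothing$ contributes the single value $1+1+0=2$. If $F\neq\varnothing$ and $v\in F$, the link of $F$ in $\Gamma_d$ equals its link in $\operatorname{st}(v)$, because every face containing $F$ contains $v$. Hochster's formula for $\operatorname{st}(v)$, whose ring has depth $d+1$, shows that $F$ contributes only values $\ge d+1\ge2$. So $\operatorname{depth}S/I=2$. Together with the Cohen--Macaulay property at all $\mathfrak q\neq\mathfrak m$ this gives $(S_2)$, and $\operatorname{cd}(S,I)=n-2$.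
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:E}]
If $n=c$ or $n=c+1$, the bound equals $c$. Take $I=(x_1,\dots,x_c)$; then $S/I$ is regular and $\operatorname{cd}(S,I)=c$.

If $c+2\le n\le2c+1$, both floors equal $1$ and the bound is $n-2$. Put $d=n-c-1\ge1$. The inequality $n\le2c+1$ is equivalent to $n\ge2d+1$, and Proposition~\ref{prop:band} gives the required ideal, of height $n-d-1=c$.

If $n=2c+2$ the bound is $n-2-1=2c-1$, and if $n=2c+3$ it is $n-2-2=2c-1$. Let $I_0\subset S_0=k[[x_1,\dots,x_{2c+1}]]$ be the ideal just constructed, with $\operatorname{cd}(S_0,I_0)=2c-1$, and let $I=I_0S$ with $S=k[[x_1,\dots,x_n]]$. Its minimal primes are again generated by $c$ variables, so $I$ has height $c$. The map $S_0\to S$ is faithfully flat, so $\operatorname{cd}(S,I)=2c-1$ by (L1) and (L3). For $(S_2)$, let $\mathfrak q\supseteq I$ be a prime of $S$, put $\mathfrak p=\mathfrak q\cap S_0$, and let $F=S_{\mathfrak q}/\mathfrak pS_{\mathfrak q}$. The flat local map $(S_0)_{\mathfrak p}\to S_{\mathfrak q}$ of regular rings has closed fiber $F$, so the formulas for dimension and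 depth give $\operatorname{depth}F=\dim F$. The flat local map $A=(S_0/I_0)_{\mathfrak p}\to(S/I)_{\mathfrak q}$ has the same closed fiber, so
\[
\operatorname{depth}(S/I)_{\mathfrak q}\ge\min(2,\dim A)+\dim F\ge\min\big(2,\dim(S/I)_{\mathfrak q}\big).\qedhere
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{DT} Dao and Takagi, \emph{On the relationship between depth and cohomological dimension}, Algebra \& Number Theory \textbf{10} (2016).

\bibitem{DV} Hailong Dao and Thanh Vu, \emph{Regularity of linearly presented squarefree monomial ideals}, arXiv:2406.10595 (2024).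

\bibitem{HL} Huneke and Lyubeznik, Invent. Math. \textbf{102} (1990).

\bibitem{HS} Huneke and Sharp, Trans. AMS \textbf{339} (1993).

\bibitem{Lyu84} Lyubeznik, \emph{On the local cohomology modules $H^i_{\mathfrak a}(R)$ for ideals $\mathfrak a$ generated by monomials in an $R$-sequence}, LNM \textbf{1092} (1984).

\bibitem{Lyu93} Lyubeznik, Invent. Math. \textbf{113} (1993).

\bibitem{PS} Peskine and Szpiro, Publ. IH\'ES \textbf{42} (1973).

\end{thebibliography}
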